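# Hölder-constrained last-passage percolation: no Tracy–Widom limit for $\gamma>3$

## A guess for every exponent, and three tests

Let $\omega$ be a Poisson point process of intensity $1$ on $\mathbb R_+\times\mathbb R$. The first coordinate is time, the second is position. Fix $\gamma\ge 0$. For $t>0$, a finite set $\Delta=\{(t_1,x_1),\dots,(t_k,x_k)\}\subset\omega$ with $0<t_1<\dots<t_k<t$ and $k\ge0$ is *admissible* if, with $(t_0,x_0)=(0,0)$ and $(t_{k+1},x_{k+1})=(t,0)$,
$$|x_i-x_{i-1}|\le (t_i-t_{i-1})^{\gamma},\qquad i=1,\dots,k+1. \tag{1}$$
The two endpoints need not belong to $\omega$. Let $\mathcal L(t)=\max\{|\Delta|:\Delta\subset\omega\text{ admissible}\}$ be the largest number of Poisson points that a path from $(0,0)$ to $(t,0)$ can collect under this constraint. Write $F_{GUE}$ for the Tracy–Widom GUE distribution function.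

For $\gamma=1$, constraint (1) describes Hammersley's last-passage percolation rotated by $45^\circ$. In that case $\mathcal L(t)/t\to\sqrt2$ almost surely, and the fluctuations are of order $t^{1/3}$ with limit $F_{GUE}$: this is the classical Baik–Deift–Johansson theorem. Changing $\gamma$ changes only the shape of the local constraint. So the first guess is that only constants change: for every $\gamma\ge0$ there are $\mathtt C_\gamma\in\mathbb R$ and $c_\gamma>0$ with
$$\frac{\mathcal L(t)-\mathtt C_\gamma t}{c_\gamma t^{1/3}}\xrightarrow{(\mathrm d)}F_{GUE}\qquad(t\to\infty). \tag{2}$$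
This is a conjecture of Quentin Berger and Niccolo Torri ("Beyond Hammersley's Last-Passage Percolation: a discussion on possible local and global constraints", arXiv:1802.04046, 2018). They also ask, tentatively and as a side question, whether $\mathtt C_\gamma=\frac{2^{3/2}}{1+\gamma}\Gamma(1+\gamma)^{1/(1+\gamma)}$. Let us test the guess.

*The case $\gamma=0$.* Consecutive points may differ by at most $1$ in position. Any set of Poisson points in $(0,t)\times[-\frac12,\frac12]$ is admissible, so $\mathcal L(t)$ is at least a Poisson variable of mean $t$. Growth is at least linear, and nothing contradicts (2).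

*The case $\gamma=1$, an extreme event.* In general, for $\gamma\ge1$, $\mathcal L(T)=0$ exactly when the lens $\{0<r<T,\ |x|\le\min(r,T-r)^\gamma\}$ has no Poisson point, because a single point of the lens is already admissible and, as we shall see in (4) below, every point of an admissible set lies in the lens. The area of the lens is $4\int_0^{T/2}r^\gamma dr=\frac{4}{1+\gamma}(T/2)^{1+\gamma}$, so
$$\mathbb P(\mathcal L(T)=0)=\exp\Big(-\tfrac{4}{1+\gamma}(T/2)^{1+\gamma}\Big). \tag{3}$$
For $\gamma=1$ this is $e^{-T^2/2}$. Compare it with (2). The event $\mathcal L(T)=0$ means that the normalized variable equals $-z$ with $z=\mathtt C_1T^{2/3}/c_1$. We recall the lower tail $\log F_{GUE}(-z)=-(\frac1{12}+o(1))z^3$, and $z^3$ is of order $T^2$. The powers of $T$ agree.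

*The case $\gamma>1$, the same event.* Now (3) is of order $e^{-\mathrm{const}\cdot T^{1+\gamma}}$, much smaller than $e^{-\mathrm{const}\cdot T^2}$. The powers disagree. The reason is plain: one jump of duration $s$ reaches distance $s^\gamma\gg s$, so the path can look for points in a much larger region. For $\gamma=4$, jumps of duration $\frac12,1,2$ reach $\frac1{16},1,16$.

Does this refute (2) for $\gamma>1$? No. Convergence in law speaks about $\mathbb P(\mathcal L(T)<CT-zT^{1/3})$ at *fixed* $z$ as $T\to\infty$, and the event in (3) has $z$ of order $T^{2/3}$. To contradict (2) we need a lower-tail bound at fixed $z$, uniform in $T$, that is smaller than $e^{-z^3/12}$ for large $z$. This can be done when $\gamma>3$.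

**Theorem 1.** Let $\gamma>3$. There are no $C\in\mathbb R$, $c>0$ such that $(\mathcal L(t)-Ct)/(c\,t^{1/3})\to F_{GUE}$ in distribution.

So the conjecture, which claims (2) for every $\gamma\ge0$, is false. Nothing is claimed here for $\gamma\le3$.

## The order $\prec$, chains, and the structure theorem

From here until the last section, $\gamma>1$. Extend $\omega$ to a Poisson process of intensity $1$ on $\mathbb R\times\mathbb R$. Almost surely all points have distinct times. All quantities below are functions of finitely many points in bounded regions, so measurability is routine.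

**Definition (order, chains).** Write
$$(r,y)\prec(r',y')\quad\text{if}\quad r<r'\ \text{ and }\ |y'-y|\le(r'-r)^\gamma. \tag{4}$$
For $\gamma\ge1$ and $a,b\ge0$ we have $a^\gamma+b^\gamma\le(a+b)^\gamma$, so $\prec$ is transitive. A *chain* is a finite set of points of $\omega$ totally ordered by $\prec$. It is a chain *between $p$ and $p'$* if all its points $v$ satisfy $p\prec v\prec p'$. For $p\prec p'$ let $L(p,p')$ be the maximal size of a chain between $p$ and $p'$, and put $L(p,p')=-\infty$ if $p\not\prec p'$. For a region $R$ let $\Lambda(R)$ be the maximal size of a chain contained in $R$.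

For example, with $\gamma=2$ we have $(0,0)\prec(1,1)\prec(2,2)\prec(3,3)$, and also $(0,0)\prec(2,4)$, so waiting pays. With $\gamma=\frac12$ transitivity fails: $(0,0)$, $(1,1)$, $(2,2)$ satisfy the constraint step by step, but $2>\sqrt2$.

By transitivity, admissible sets are exactly the chains between $(0,0)$ and $(t,0)$, so $\mathcal L(t)=L((0,0),(t,0))$. In particular every point of an admissible set lies in the lens of (3).

Recall that a family of random variables is *tight* if for every $\varepsilon>0$ there is $M$ such that each member exceeds $M$ in absolute value with probability at most $\varepsilon$.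

**Theorem 2.** Let $\gamma>1$ and $\chi\in(1/\gamma,1)$. Assume that for some $C\in\mathbb R$ the family $\big((\mathcal L(t)-Ct)/t^\chi\big)_{t\ge1}$ is tight. Then:

(a) (localization) there are $K\ge1$, $0\le M<\infty$ such that for all $t\ge1$, with probability $\ge\frac12$, the strip $[0,t]\times[-Kt^{\gamma\chi},Kt^{\gamma\chi})$ contains a chain of at least $Ct-Mt^\chi$ points of $\omega$;

(b) there are $\alpha,\kappa,K\in(0,\infty)$ such that for all integers $n\ge1$ and all $T\ge(\kappa+3)n$,
$$\mathbb P\big(\mathcal L(T)<CT-\alpha\,n^{1-\chi}T^\chi\big)\le\exp\big(-n\lfloor n^\gamma/K\rfloor\big). \tag{5}$$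

Hence every subsequential limit law $G$ of $(\mathcal L(t)-Ct)/t^\chi$ satisfies $G((-\infty,-z))\le\exp(-c\,z^p)$ for large $z$, where $p=\frac{1+\gamma}{1-\chi}$ and $c>0$. The exponent $p$ is optimal among bounds that are uniform in $T$ (the precise sense is given after the proof of (b)).

In particular, for $\gamma>3$, no law $G$ with $\log G((-\infty,-z))\ge-o(z^{3(1+\gamma)/2})$ can be the limit at scale $t^{1/3}$ with linear centering.

**Proposition 3 (side question).** Let $\gamma\ge0$. If $\mathcal L(t)/t\to\mathtt C_\gamma$ in probability, then $\mathtt C_\gamma\le\frac{e}{1+\gamma}(2\Gamma(1+\gamma))^{1/(1+\gamma)}$. Hence $\mathtt C_\gamma\ne\frac{2^{3/2}}{1+\gamma}\Gamma(1+\gamma)^{1/(1+\gamma)}$ for all $\gamma\ge17$.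

Theorem 1 needs only part (a). We first see why (a) is what one wants, and prove it afterwards.

## Parallel strips: Theorem 1 from localization

The plan is to offer the path many independent strips. It spends a duration $s$ to reach any strip at distance at most $s^\gamma$, collects there, and returns. It fails only if all strips are bad.

*First try, with the obvious strip width.* A chain between $(0,0)$ and $(t,0)$ has all $|x|\le(t/2)^\gamma$. Use strips of width $2(t/2)^\gamma$: there are $\lfloor(2s/t)^\gamma\rfloor$ disjoint ones in $[-s^\gamma,s^\gamma)$, so at least one strip requires $s\ge t/2$. With $s=ht$ and $T=t+2s$, the method says that $\mathcal L(T)$ is below about $Ct=CT/(1+2h)$ with probability exponentially small in $\lfloor(2h)^\gamma\rfloor$. The deficit is proportional to $T$, which is again $z$ of order $T^{2/3}$. This is the same obstacle as with (3).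

To stay at fixed $z$, the entry time $s$ must be of order $t^{1/3}$, so the strips must have width of order $t^{\gamma/3}$. That is localization with $\chi=\frac13$. Given it, the argument closes.

**Proof of Theorem 1, given Theorem 2(a).** Let $\gamma>3$ and suppose that $(\mathcal L(t)-Ct)/(ct^{1/3})\to F_{GUE}$.

**Step 1: the hypothesis of Theorem 2 holds with $\chi=1/3$.** We have $1/3>1/\gamma$. Convergence in law gives, for each $\varepsilon$, a bound for all $t\ge t_0(\varepsilon)$. Since $\mathcal L$ is nondecreasing in $t$ (a chain between $(0,0)$ and $(t,0)$ is also one between $(0,0)$ and $(t',0)$ for $t'\ge t$), for $1\le t\le t_0$ we have $|\mathcal L(t)-Ct|\le\mathcal L(t_0)+|C|t_0<\infty$. So the family is tight. Take $K,M$ from (a). They depend neither on $t$ nor on the number $h$ below.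

**Step 2: independent strips.** Let $h>0$, $t\ge1$, $s=ht^{1/3}$, $Y=Kt^{\gamma/3}$, $T=t+2s$. The interval $[-s^\gamma,s^\gamma)$ contains $\lfloor s^\gamma/Y\rfloor=\lfloor h^\gamma/K\rfloor$ disjoint half-open intervals $I_j$ of length $2Y$. A chain in $[s,s+t]\times I_j$ is a chain between $(0,0)$ and $(T,0)$: its points have $|x|\le s^\gamma$, time at least $s$, and remaining time at least $s$. So $\mathcal L(T)\ge\max_j\Lambda([s,s+t]\times I_j)$, a maximum of independent variables. By (a) and translation invariance, each is at least $Ct-Mt^{1/3}$ with probability at least $\frac12$.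

**Step 3: the bound at fixed level.** Since $CT=Ct+2Cht^{1/3}$, and $C>0$ (shown in the next section), we have $CT-(2Ch+M)T^{1/3}\le Ct-Mt^{1/3}$. Hence
$$\mathbb P\big(\mathcal L(T)<CT-(2Ch+M)T^{1/3}\big)\le2^{-\lfloor h^\gamma/K\rfloor}.$$
Let $t\to\infty$ with $h$ fixed. As $F_{GUE}$ is continuous,
$$F_{GUE}\Big(-\frac{2Ch+M}{c}\Big)\le2^{-\lfloor h^\gamma/K\rfloor}\qquad\text{for all }h>0. \tag{6}$$

**Step 4: comparison of tails.** We use $\log F_{GUE}(-z)=-(\frac1{12}+o(1))z^3$ as $z\to\infty$ (Ramírez–Rider–Virág, *J. Amer. Math. Soc.* 24 (2011), Thm 1.3 with $\beta=2$). It also follows from the Tracy–Widom formula $F_{GUE}(s)=\exp(-\int_s^\infty(x-s)q_{\rm HM}(x)^2dx)$ and the Hastings–McLeod asymptotics $q_{\rm HM}(x)^2\sim-x/2$ as $x\to-\infty$, because $\int_{-z}^0(x+z)\frac{-x}{2}dx=\frac{z^3}{12}$. So the left side of (6) is at least $e^{-c'h^3}$ for large $h$, while the right side is at most $2e^{-c''h^\gamma}$ with $c''>0$ and $\gamma>3$. This is a contradiction as $h\to\infty$. $\blacksquare$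

What remains is (a). From now on assume $\gamma>1$, $\chi\in(1/\gamma,1)$ and the tightness hypothesis with constant $C$.

## Concatenation, doubling, and marked points

**Basic facts.**

* If $p\prec p'\prec p''$, then $L(p,p'')\ge L(p,p')+L(p',p'')$, by transitivity. For deterministic $p,p',p''$ the two terms on the right are independent, as they use disjoint time ranges.
* $L((r,y),(r+t,y))$ has the law of $\mathcal L(t)$. The variable $\mathcal L(t)$ is nondecreasing in $t$ and has finite mean, being at most the number of Poisson points in $\{0<r<t,\ |x|\le r^\gamma\}$.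
* **Doubling.** For $T>0$ and $y,h\in\mathbb R$,
$$\mathbb P\big(L((0,0),(T,y))\ge h\big)^2\le\mathbb P(\mathcal L(2T)\ge2h). \tag{7}$$
If $(0,0)\not\prec(T,y)$ the left side is $0$. Otherwise $\mathcal L(2T)\ge L((0,0),(T,y))+L((T,y),(2T,0))$, and the two terms are independent with the same law, by the time reversal $r\mapsto2T-r$. The use of (7) is that tightness controls only horizontal endpoints, while we shall meet oblique ones.
* **Tightness at all $T$.** For every $\varepsilon>0$ there is $M_\varepsilon\ge0$ with
$$\mathbb P\big(|\mathcal L(T)-CT|>M_\varepsilon\max(T,1)^\chi\big)\le\varepsilon\qquad\text{for all }T>0. \tag{8}$$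
For $T\ge1$ this is the hypothesis. For $T\le1$ use $|\mathcal L(T)-CT|\le\mathcal L(1)+|C|<\infty$ and enlarge $M_\varepsilon$.
* **$C>0$.** We have $\mathcal L(n)\ge\sum_{i\le n}L((i-1,0),(i,0))$, a sum of i.i.d. nonnegative integrable variables with positive mean. Since $\chi<1$, (8) gives $\mathcal L(n)/n\to C$ in probability, and the law of large numbers gives $C\ge\mathbb E\mathcal L(1)>0$.

We shall attach independent pieces to random points. Instead of a strong Markov property we use Mecke's formula: for nonnegative measurable $F$, $\mathbb E\sum_{p\in\omega}F(p,\omega)=\int\mathbb E\,F(p,\omega\cup\{p\})\,dp$.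

**Lemma 4 (marked points).** Let $S\subset\mathbb R^2$ be a bounded Borel set. Let $m(p,\omega)\in\{0,1\}$, $p=(r,x)\in S$, be measurable and depend only on $p$ and $\omega\cap((-\infty,r]\times\mathbb R)$. Assume that a.s. at most one $p\in\omega\cap S$ has $m(p,\omega)=1$ (the *marked* point). Let $f(p,\omega)\in[0,1]$ be measurable and depend only on $p$ and $\omega\cap((r,\infty)\times\mathbb R)$. If $\mathbb E f(p,\omega)\ge\beta$ for all $p\in S$, then
$$\mathbb E\sum_{p\in\omega\cap S}m(p,\omega)f(p,\omega)\ge\beta\,\mathbb P(\text{a marked point exists}).$$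
The same holds with both $\ge$ replaced by $\le$, and also with time reversed.

*Proof.* By Mecke's formula, and because $f$ does not see $p$ itself, the left side is $\int_S\mathbb E[m(p,\omega\cup\{p\})f(p,\omega)]\,dp$. For fixed $p$ the two factors depend on $\omega$ in disjoint regions, so this equals $\int_S\mathbb E[m(p,\omega\cup\{p\})]\,\mathbb E[f(p,\omega)]\,dp$. By Mecke again, $\int_S\mathbb E[m(p,\omega\cup\{p\})]\,dp=\mathbb E\sum_{p\in\omega\cap S}m(p,\omega)=\mathbb P(\text{a marked point exists})$. $\square$

*Example.* Let $S=[0,1]^2$, and let $f(p,\omega)$ be the indicator that $(r,r+1]\times[0,1]$ has no point, so $\mathbb Ef=e^{-1}$. Mark the earliest point of $\omega\cap S$. The lemma, used in both directions, says that this point exists and is followed by an empty window with probability exactly $(1-e^{-1})e^{-1}$. If instead we mark the earliest point of $S$ that *is* followed by an empty window, the mark looks into the future, the sum equals $\mathbf 1\{\text{a marked point exists}\}$, and the upper bound with $\beta=e^{-1}$ is false.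

## A gain over $C\cdot$(duration) in a strip is unlikely

**Definition (value).** A chain with $k\ge1$ points, first time $r$ and last time $r'$, has *value* $k-C(r'-r)$.

For example, a single point has value $1$, and two points at time distance $1/C$ that form a chain have value $1$ as well. The next lemma says that within a window of length $\theta$ and a strip whose width is $3u^\gamma$, with $u\gg\theta^\chi$, a value of order $u$ is unlikely. The point is that the chain may start and end anywhere in the strip.

**Lemma 5.** For all $c_1,q>0$ there is $U_0=U_0(c_1,q)\ge1$ such that if $u\ge U_0$, $\theta>0$, $u\ge U_0\theta^\chi$, and $I$ is an interval of length $3u^\gamma$, then $c_1u>1$ and $\mathbb P(E)\le q$, where $E=E_{\theta,I}$ is the event that some chain in $[0,\theta]\times I$ with at least one point has value at least $c_1u-1$.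

*Proof.* The idea is to extend an exceptional chain on both sides, at a cost of order $u$ smaller than its gain, to endpoints from a finite list. Doubling then brings us back to $\mathcal L$ and tightness.

Put $b=c_1/(8C)$ and $s=bu$. Require $bU_0\ge1$ and $c_1U_0>1$, so $s\ge1$ and $c_1u>1$. Cut $I$ into $m_0=\lceil3b^{-\gamma}\rceil$ disjoint subintervals of length at most $s^\gamma$, and fix a point $y_z$ in the $z$-th one. Let $M=M_{1/2}$.

**Step 1: extend backward.** Whether a point of $\omega\cap([0,\theta]\times I)$ is the first point of a chain as in $E$ depends only on $\omega$ at times at or after that point. On $E$ mark the *latest* such first point $(r,x)$. The marking depends only on $\omega$ at times $\ge r$. Let $x$ lie in the $z$-th subinterval. For fixed $(r,x)$ the event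
$$L((-2s,y_z),(r-s,y_z))\ge C(r+s)-M(\theta+s)^\chi$$
depends only on $\omega$ at times $<r$. It has probability at least $\frac12$ by (8), since the duration is $r+s$ and $1\le r+s\le\theta+s$. By Lemma 4, time-reversed, with probability at least $\frac12\mathbb P(E)$ the event $E$ occurs and this inequality holds for the marked point. As $|x-y_z|\le s^\gamma$, we have $(r-s,y_z)\prec(r,x)$, so the two chains concatenate. Let $p'=(r',x')$ be the last point of the chain that starts at $(r,x)$. The quantity $L((-2s,y_z),p')$ does not count $p'$ itself. We get an event $E'$ of probability at least $\frac12\mathbb P(E)$: there are $z$ and a Poisson point $p'=(r',x')\in[0,\theta]\times I$ with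
$$1+L((-2s,y_z),p')\ge C(r'+s)+c_1u-1-M(\theta+s)^\chi. \tag{9}$$

**Step 2: extend forward.** Property (9), for some $z$, depends only on $p'$ and on $\omega$ at times $<r'$. On $E'$ mark the *earliest* such $p'$; the marking depends on $\omega$ at times $\le r'$. Let $x'$ lie in the $z'$-th subinterval. For fixed $p'$ the event
$$L((r'+s,y_{z'}),(\theta+2s,y_{z'}))\ge C(\theta+s-r')-M(\theta+s)^\chi$$
depends only on $\omega$ at times $>r'$. The duration $\theta+s-r'$ lies in $[s,\theta+s]$ and $s\ge1$, so the event has probability at least $\frac12$ by (8). Since $p'\prec(r'+s,y_{z'})$, Lemma 4 shows that with probability at least $\frac14\mathbb P(E)$ there are $z,z'$ with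
$$L((-2s,y_z),(\theta+2s,y_{z'}))\ge C(\theta+2s)+c_1u-1-2M(\theta+s)^\chi. \tag{10}$$

**Step 3: the gain survives.** Put $T=\theta+4s$, the total duration. Then $C(\theta+2s)=CT-2Cs$ and $2Cs=c_1u/4$. Also $(\theta+s)^\chi\le\theta^\chi+s^\chi\le u/U_0+b^\chi u\,U_0^{\chi-1}$, because $u^\chi=u\cdot u^{\chi-1}\le u\,U_0^{\chi-1}$. With $1\le u/U_0$ we get $1+2M(\theta+s)^\chi\le c_1u/4$, provided $\frac1{U_0}+2M\big(\frac1{U_0}+b^\chi U_0^{\chi-1}\big)\le\frac{c_1}4$, which holds for $U_0$ large since $\chi<1$. So the right side of (10) is at least $CT+c_1u/2$.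

**Step 4: doubling.** By translation invariance, (7) and a union bound over $(z,z')$,
$$\tfrac14\mathbb P(E)\le m_0^2\,\mathbb P\big(\mathcal L(2T)\ge2CT+c_1u\big)^{1/2}.$$
Let $\varepsilon=(q/4m_0^2)^2$. Now $2T\ge8s>1$ and $(2T)^\chi\le2\theta^\chi+8s^\chi\le u\,(2/U_0+8b^\chi U_0^{\chi-1})$, so $M_\varepsilon\max(2T,1)^\chi<c_1u$ for $U_0$ large. By (8) the probability on the right is at most $\varepsilon$, and $\mathbb P(E)\le4m_0^2\varepsilon^{1/2}=q$. $\square$

By translation invariance and monotonicity, Lemma 5 holds for every time window of length at most $\theta$.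

## Localization: pricing displacement by lost time

A jump of displacement $|\xi|$ lasts at least $|\xi|^{1/\gamma}$, and no point is collected during the jump. So it loses $C|\xi|^{1/\gamma}$ compared with the linear rate. If the loss exceeds the typical fluctuation $t^\chi$, the rest of the path must have an exceptional gain, which Lemma 5 makes unlikely. Two difficulties must be met.

*First, the union bound.* After a long jump the path continues in an unknown strip, and the number of candidate strips grows polynomially in $t$. Tightness gives only $\mathbb P(E)\le q$ with $q$ small but fixed, with no decay in $t$, so a naive union over strips fails. The way around is to count on the same scale. If the jumps waste $D$ units of time (one unit being $u$), the path must contain about $D$ disjoint gains, with total cost $q^{D}$. And the sequence of visited cells $z_0,z_1,\dots$ satisfies a bound $\sum_g|z_g-z_{g-1}|^{1/\gamma}\lesssim D$, because $|\cdot|^{1/\gamma}$ is exactly how displacement is charged. There are only exponentially many (in $D$) such sequences. So a small fixed $q$ is enough.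

*Second, small jumps.* Many short jumps can add up to a large displacement. We treat all dyadic scales, and choose the finest scale at which there are too many jumps. Everything finer is then under control. The number of jumps allowed at scale $i$ is $2^{i/\chi}$ and each covers at most a constant times $(2^{-i}u)^\gamma$; the sum over $i$ converges because $\gamma\chi>1$. This is where that hypothesis enters.

**Proof of Theorem 2(a).**

**Constants.** They are chosen in this order, and each will be used at a single visible place.

* $\varrho=2^{1/\chi-\gamma}\in(0,1)$, $A_1=2^\gamma\varrho/(1-\varrho)$, $A_2=A_1+3$, $A_3=6+2A_2$, and $Z=\sum_{z\in\mathbb Z}e^{-|z|^{1/\gamma}}\in[1,\infty)$.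
* $A_4=\exp\big(A_2+(2A_2+3)\log2+A_3+A_2\log Z\big)$ and $q=1/(16A_4)$.
* $c_1=C/(8A_2)$, $M=M_{1/4}$, and $U_*=\max(U_0(c_1,q),\,4M/C,\,1)$.

Fix $t\ge1$, and put $u=U_*t^\chi$, $u_i=2^{-i}u$, $n_i=2^{i/\chi}$ for integers $i\ge0$. Then
$$n_iu_i^\gamma=\varrho^iu^\gamma,\qquad n_iu_i\ge u,\qquad n_i\ge i+1. \tag{11}$$

**Step 1: jump classes.** We sort the jumps by displacement. Let $\Delta=\{p_1\prec\dots\prec p_k\}$ be a chain between $p_0=(0,0)$ and $p_{k+1}=(t,0)$, with jumps $p_j-p_{j-1}=(\tau_j,\xi_j)$, $1\le j\le k+1$. So $|\xi_j|\le\tau_j^\gamma$ and $\sum_j\tau_j=t$. A jump has class $0$ if $|\xi_j|\ge u_0^\gamma$, and class $i\ge1$ if $u_i^\gamma\le|\xi_j|<(2u_i)^\gamma$. Jumps with $\xi_j=0$ have no class. Let $N_i$ be the number of class-$i$ jumps.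

A class-$i$ jump has $\tau_j\ge u_i$, so $N_i\le t/u_i$. Hence $N_i\ge n_i$ is possible only if $n_iu_i\le t$. In that case $2^{i(1-\chi)/\chi}U_*t^\chi\le t$, so $2^i\le t^\chi U_*^{-\chi/(1-\chi)}$, and
$$u_i\ge U_*^{1/(1-\chi)}\ge U_*. \tag{12}$$

Let $\mathrm{Bad}_i$ be the event that some chain $\Delta$ between $(0,0)$ and $(t,0)$ has $|\Delta|\ge Ct-Mt^\chi$, $N_i\ge n_i$, and $N_j<n_j$ for all $j>i$. It is empty if $n_iu_i>t$.

**Claim 6.** $\mathbb P(\mathrm{Bad}_i)\le2(A_4q)^{\lceil n_i\rceil}$ for every $i$ with $n_iu_i\le t$.

Steps 2 to 7 prove the claim. Fix $i$ with $n_iu_i\le t$, and a chain $\Delta$ as in $\mathrm{Bad}_i$.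

**Step 2: blocks, cells, large jumps.** This sets the grid and bounds what small jumps can do. Put $\ell=u_i^\gamma$ and $B=\lceil n_i\rceil$, and divide $[0,t)$ into $B$ blocks of length $\theta=t/B$. Since $\theta^\chi\le t^\chi/n_i^\chi=2^{-i}t^\chi=u_i/U_*$, and by (12), Lemma 5 applies with $(u_i,\theta,c_1,q)$. Let the cells be $J_z=[z\ell,(z+1)\ell)$ and the strips $I_z=[(z-1)\ell,(z+2)\ell)$, of length $3u_i^\gamma$. Call a jump *large* if $|\xi_j|\ge\ell$ (classes $0,\dots,i$) and *small* otherwise. Let $N=N_0+\dots+N_i\ge n_i\ge1$ be the number of large jumps, and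
$$D=\sum_{j\ \mathrm{large}}(|\xi_j|/\ell)^{1/\gamma}\ge N.$$
By (11), the total displacement of small jumps is at most
$$\sum_{j>i}N_j(2u_j)^\gamma\le2^\gamma u^\gamma\sum_{j>i}\varrho^j=A_1\varrho^iu^\gamma=A_1n_i\ell. \tag{13}$$
Also, using $U_*\ge4M/C$, then (11), then $n_iu_i\le t$ and $n_i\le N\le D$,
$$Mt^\chi\le\tfrac C4u\le\tfrac C4n_iu_i\le\tfrac C4\min(t,Du_i). \tag{14}$$
In particular $|\Delta|\ge\frac34Ct>0$, so $k\ge1$.

**Step 3: cutting into pieces.** We want parts of the chain that stay in one block and one strip. Split $p_1,\dots,p_k$ into consecutive pieces. A new piece starts at $p_1$, and at $p_j$ ($j\ge2$) if jump $j$ is large, or $p_j$ is in a different block than $p_{j-1}$, or $p_j\notin\mathbb R\times I_z$, where $J_z$ is the cell that contains the position of the first point of the current piece.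

If a piece ends for the third reason only, its internal jumps and the exit jump are all small and lead from $J_z$ to outside $I_z$, so their total displacement is at least $\ell$. These sets of jumps are disjoint for different pieces, so by (13) this happens at most $A_1n_i$ times. Large jumps cause at most $N$ new pieces, block changes at most $B-1\le n_i\le N$. The number $P$ of pieces satisfies
$$P\le1+N+(B-1)+A_1n_i\le A_2N. \tag{15}$$

**Step 4: lost time forces gains.** Let piece $g$ have block $b_g$, cell $z_g$, first and last times $r_g\le r_g'$, and value $s_g=\#(\text{points of piece }g)-C(r_g'-r_g)$. No large jump is internal to a piece, so the intervals $[r_g,r_g']$ and the time intervals of large jumps do not overlap. A large jump has $\tau_j\ge|\xi_j|^{1/\gamma}=u_i(|\xi_j|/\ell)^{1/\gamma}$. Hence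
$$|\Delta|=\sum_gs_g+C\sum_g(r_g'-r_g)\le\sum_gs_g+C\Big(t-\sum_{\mathrm{large}}\tau_j\Big)\le\sum_gs_g+Ct-CDu_i.$$
With $|\Delta|\ge Ct-Mt^\chi$ and (14),
$$\sum_gs_g\ge\tfrac{3C}4Du_i. \tag{16}$$

**Step 5: splitting the gains into runs.** Lemma 5 speaks of gains of size about $c_1u_i$, so we cut the pieces into runs of that value. Put $a=c_1u_i-1>0$ and $k_g=\max(0,\lfloor s_g/(a+1)\rfloor)$.

Piece $g$ contains $k_g$ disjoint runs of consecutive points, each of value at least $a$. To see this, choose runs greedily, each the shortest possible and starting right after the previous one. Adding a point raises the value by at most $1$, so by minimality a run has value $<a+1$ (a run of one point has value $1<a+1$). What is left over at the end has value $<a$ (or is empty and contributes $0<a$). The time gaps between runs only decrease $s_g$. So if $k'$ runs are completed, $s_g<(k'+1)(a+1)$, whence $k'\ge k_g$.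

Moreover $s_g<(k_g+1)(a+1)$. With $R=\sum_gk_g$, (16), (15), $a+1=c_1u_i$, $c_1A_2=C/8$ and $N\le D$ give
$$\tfrac{3C}4Du_i\le(a+1)(P+R)\le c_1u_iA_2N+c_1u_iR\le\tfrac C8Du_i+\tfrac C{8A_2}u_iR,$$
so $R\ge5A_2D\ge D$. Put $m=\lfloor D\rfloor$. Since $N$ is an integer with $n_i\le N\le D$, we have $m\ge N\ge\lceil n_i\rceil=B$. Decreasing some of the $k_g$, we may assume $\sum_gk_g=m$. Also $P\le A_2m$, $B\le2m$, and $D<m+1\le2m$.

**Step 6: the price of moving between cells.** This bounds the sequence of cells. Put $z_0=0$. The point that precedes the first point of piece $g$ lies in $I_{z_{g-1}}$ (for $g=1$ it is $p_0$, in $J_0$), so its cell index differs from $z_{g-1}$ by at most $1$. A displacement $\xi$ changes the cell index by less than $1+|\xi|/\ell$. So if the first point of piece $g$ is reached by the displacement $\xi$, then $|z_g-z_{g-1}|<2+|\xi|/\ell$. For a small jump the left side is an integer $<3$, hence $\le2$. For a large jump it is at most $3|\xi|/\ell$. As $\gamma\ge1$, raising to the power $1/\gamma$ and summing gives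
$$\sum_g|z_g-z_{g-1}|^{1/\gamma}\le3D+2P\le A_3m. \tag{17}$$

**Step 7: union bound.** We now forget $\Delta$ and keep only its skeleton. A *specification* (for given $m$) is $(P,(b_g,z_g,k_g)_{g\le P})$ with $1\le P\le A_2m$; $b_g\in\{1,\dots,B\}$ nondecreasing; $\sum_g|z_g-z_{g-1}|^{1/\gamma}\le A_3m$ with $z_0=0$; and integers $k_g\ge0$ with $\sum_gk_g=m$. We have shown that on $\mathrm{Bad}_i$, for some integer $m\ge\lceil n_i\rceil$ and some specification, there are time-ordered, time-disjoint runs, namely $k_g$ of them in block $b_g$ and strip $I_{z_g}$ for $g=1,\dots,P$, each a chain of value at least $a=c_1u_i-1$.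

*A fixed specification has probability at most $q^m$.* Consider one block and list its prescribed strips, with multiplicity, in order. Let $T_0$ be the block start, where times $\ge T_0$ are allowed for the first run. Let $T_h$ be the earliest time of the last point of a chain of value at least $a$ that is contained in the block, in the $h$-th prescribed strip, and in times $>T_{h-1}$. If the runs exist, then inductively $T_h$ exists and is at most the end of the $h$-th run: the $h$-th run lies after the end of the previous one, hence after $T_{h-1}$. By Lemma 5, $\mathbb P(T_1\text{ exists})\le q$. For $h\ge2$ apply the upper-bound version of Lemma 4. The marked point is the Poisson point at time $T_{h-1}$; whether a point $(r,x)$ is marked depends only on $\omega$ at times $\le r$. Let $f(p,\omega)$, $p=(r,x)$, be the indicator that a chain of value at least $a$ exists in the $h$-th strip at times of the block $>r$. This window has length at most $\theta$, so $\mathbb Ef(p,\omega)\le q$ by Lemma 5. Thus $\mathbb P(T_h\text{ exists})\le q\,\mathbb P(T_{h-1}\text{ exists})$. Different blocks are independent,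 and $\sum_gk_g=m$, so the bound $q^m$ follows.

*There are at most $A_4^m$ specifications.* For given $m$ and $P$ there are at most $2^{P+B}\le2^{A_2m+2m}$ choices of $(b_g)$ and at most $2^{m+P}\le2^{m+A_2m}$ choices of $(k_g)$. The number of choices of $(z_g)$ is at most
$$e^{A_3m}\sum_{(z_g)}\prod_ge^{-|z_g-z_{g-1}|^{1/\gamma}}=e^{A_3m}Z^P\le e^{A_3m}Z^{A_2m},$$
since each allowed sequence contributes at least $1$ to the left side. There are at most $A_2m\le e^{A_2m}$ values of $P$. The product is $A_4^m$.

Therefore $\mathbb P(\mathrm{Bad}_i)\le\sum_{m\ge\lceil n_i\rceil}(A_4q)^m\le2(A_4q)^{\lceil n_i\rceil}$, because $A_4q=\frac1{16}$. This proves Claim 6.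

**Step 8: conclusion of (a).** Since $n_i\ge i+1$, $\sum_i\mathbb P(\mathrm{Bad}_i)\le\sum_{i\ge0}2(A_4q)^{i+1}\le4A_4q=\frac14$. By (8) with $M=M_{1/4}$, with probability at least $\frac12$ we have $\mathcal L(t)\ge Ct-Mt^\chi$ and no $\mathrm{Bad}_i$ occurs. On this event take a maximizing chain. It has finitely many jumps, so $N_i=0<n_i$ for large $i$. If $N_i\ge n_i$ for some $i$, then for the largest such $i$ the event $\mathrm{Bad}_i$ would occur. So $N_i<n_i$ for all $i$. In particular $N_0<1$, so $N_0=0$, and
$$\sum_j|\xi_j|\le\sum_{i\ge1}n_i(2u_i)^\gamma=2^\gamma u^\gamma\sum_{i\ge1}\varrho^i=A_1U_*^\gamma t^{\gamma\chi}.$$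
All points of the chain have $|x|\le\sum_j|\xi_j|$. This proves (a) with $K=\max(1,2A_1U_*^\gamma)$; the factor $2$ takes care of the half-open strip. $\blacksquare$

With this, the proof of Theorem 1 is complete.

## Columns of blocks: the exponent $(1+\gamma)/(1-\chi)$

In the proof of Theorem 1 each strip failed with probability at most $\frac12$. To prove (b), we stack $n$ blocks in a column so that a column fails with probability at most $e^{-n}$, and place about $n^\gamma$ columns in parallel.

**Proof of Theorem 2(b).** Let $K\ge1$ and $M$ be as in (a). For $\theta\ge1$ put $V=K\theta^{\gamma\chi}$, $Q=[-V,V)$, $v=(2V)^{1/\gamma}=\kappa\theta^\chi$ with $\kappa=(2K)^{1/\gamma}\ge1$, and $\mathcal D_\theta=(C\theta-\Lambda([0,\theta]\times Q))_+$. The number $v$ is the time needed to cross the strip: $2V=v^\gamma$.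

**Step 1: exponential moment of the deficit.** To control a column we need $\mathcal D_\theta/\theta^\chi$ to have a bounded exponential moment. Let $E_0=2(C\kappa+M)$. For every integer $k\ge1$,
$$\mathbb P(\mathcal D_\theta>kE_0\theta^\chi)\le k\,2^{1-k^{\gamma\chi}}. \tag{18}$$
If $\theta/k<2v$, then $kE_0\theta^\chi\ge2kC\kappa\theta^\chi=2kCv>C\theta\ge\mathcal D_\theta$, and the probability is $0$. Otherwise split $[0,\theta]$ into $k$ intervals of length $\theta/k$, and in each use only the last $\theta'=\theta/k-v\ge v\ge1$ units of time. As $K\theta'^{\gamma\chi}\le k^{-\gamma\chi}V$, the interval $Q$ contains $\lfloor k^{\gamma\chi}\rfloor$ disjoint half-open intervals of length $2K\theta'^{\gamma\chi}$. By (a) and independence, in each of the $k$ time intervals, with failure probability at most $2^{-\lfloor k^{\gamma\chi}\rfloor}\le2^{1-k^{\gamma\chi}}$, there is a chain in $Q$ with at least $C\theta'-M\theta'^\chi$ points. Successive chains are separated by time at least $v$ and by distance at most $2V=v^\gamma$, so they concatenate. If all succeed,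
$$\Lambda([0,\theta]\times Q)\ge k(C\theta'-M\theta'^\chi)\ge C\theta-k(C\kappa+M)\theta^\chi,$$
so $\mathcal D_\theta\le kE_0\theta^\chi$. A union bound over the $k$ intervals gives (18).

Splitting according to the integer $k$ with $kE_0<\mathcal D_\theta/\theta^\chi\le(k+1)E_0$, and using $\gamma\chi>1$,
$$B_0:=\sup_{\theta\ge1}\mathbb E\,e^{\mathcal D_\theta/\theta^\chi}\le e^{E_0}+\sum_{k\ge1}e^{(k+1)E_0}k\,2^{1-k^{\gamma\chi}}<\infty.$$

**Step 2: one column.** Take $n$ blocks of length $\theta$ separated by gaps $v$, all in a strip of width $2V$. Chains in successive blocks concatenate, so the strip contains a chain with at least $Cn\theta-\sum_{b=1}^n\mathcal D^{(b)}$ points, where the $\mathcal D^{(b)}$ are i.i.d. copies of $\mathcal D_\theta$. By Markov's inequality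
$$\mathbb P\Big(\sum_b\mathcal D^{(b)}>(\log B_0+1)n\theta^\chi\Big)\le B_0^n\,e^{-n(\log B_0+1)}=e^{-n}.$$

**Step 3: parallel columns.** Put $s=n\theta^\chi$. The interval $[-s^\gamma,s^\gamma)$ contains $\lfloor s^\gamma/V\rfloor=\lfloor n^\gamma/K\rfloor$ disjoint half-open intervals of length $2V$, and the corresponding strips are independent. Let $T=n\theta+nv+2s=n\theta+(\kappa+2)n\theta^\chi$ and start all columns at time $s$. Before and after the column there is time at least $s$, so, as in the proof of Theorem 1, every chain in a column is a chain between $(0,0)$ and $(T,0)$. Hence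
$$\mathbb P\big(\mathcal L(T)<Cn\theta-(\log B_0+1)n\theta^\chi\big)\le e^{-n\lfloor n^\gamma/K\rfloor}.$$

**Step 4: rewriting in terms of $T$.** We have $Cn\theta-(\log B_0+1)n\theta^\chi=CT-\alpha n\theta^\chi$ with $\alpha=C(\kappa+2)+\log B_0+1>0$, and $n\theta^\chi=n^{1-\chi}(n\theta)^\chi\le n^{1-\chi}T^\chi$. As $\theta$ ranges over $[1,\infty)$, $T$ increases continuously from $(\kappa+3)n$ to $\infty$. This proves (5).

**Step 5: limit laws.** Let $G$ be a subsequential limit law. For $z\ge1+\alpha$ fix $n=\lfloor((z-1)/\alpha)^{1/(1-\chi)}\rfloor\ge1$, so $\alpha n^{1-\chi}<z$, and let $T\to\infty$ along the subsequence. By the portmanteau theorem for the open set $(-\infty,-z)$, $G((-\infty,-z))\le e^{-n\lfloor n^\gamma/K\rfloor}$. As $n$ is of order $z^{1/(1-\chi)}$, this is at most $\exp(-cz^p)$ for large $z$, with $p=\frac{1+\gamma}{1-\chi}$ and some $c>0$.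

For the last assertion after Theorem 2, let $\gamma>3$ and suppose that $(\mathcal L(t)-Ct)/(c_0t^{1/3})\to G$ for some $c_0>0$. As in Step 1 of the proof of Theorem 1, the hypothesis of Theorem 2 holds with $\chi=\frac13$, and then $p=\frac{3(1+\gamma)}2$. The factor $c_0$ only rescales $z$, so $G((-\infty,-z))\le\exp(-c'z^{3(1+\gamma)/2})$ for large $z$ with some $c'>0$. This excludes $\log G((-\infty,-z))\ge-o(z^{3(1+\gamma)/2})$. $\blacksquare$

**Optimality of $p$ among uniform bounds.** Theorem 2(b) gives, for some $a_0,c,\varepsilon>0$ with $\varepsilon<C$,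
$$\mathbb P(\mathcal L(T)<CT-aT^\chi)\le e^{-ca^p}\qquad\text{for all }T\text{ and all }a\in[a_0,\varepsilon T^{1-\chi}]. \tag{19}$$
To see this take $n=\lfloor(a/\alpha)^{1/(1-\chi)}\rfloor$. Then $\alpha n^{1-\chi}\le a$. Further, $n\le(\varepsilon/\alpha)^{1/(1-\chi)}T\le T/(\kappa+3)$ if $\varepsilon$ is small, so (5) applies, and $n\lfloor n^\gamma/K\rfloor\ge ca^p$ for $a\ge a_0$ with $a_0$ large. No larger exponent is possible in such a bound: at $a=\varepsilon T^{1-\chi}$ the event in (19) is $\mathcal L(T)<(C-\varepsilon)T$, which contains $\{\mathcal L(T)=0\}$. By (3) its probability is at least $\exp(-\frac4{1+\gamma}(T/2)^{1+\gamma})$, while $a^p=\varepsilon^pT^{1+\gamma}$. The empty lens, useless for a refutation, does show that (19) has the right exponent.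

## A first-moment bound for the proposed constant

Now $\gamma\ge0$ is arbitrary, and transitivity is not needed.

**Proof of Proposition 3.** If $\mathcal L(t)\ge k$, there are $k$ points of $\omega$ with $0<t_1<\dots<t_k<t$ and $|x_i-x_{i-1}|\le(t_i-t_{i-1})^\gamma$ for $i\le k$: the first $k$ points of an optimal set. We bound the expected number of such $k$-tuples. By the Mecke formula for $k$-tuples, after integrating out the positions, it equals
$$\int_{0<t_1<\dots<t_k<t}\prod_{i=1}^k2(t_i-t_{i-1})^\gamma\,dt_1\cdots dt_k=\frac{(2\Gamma(1+\gamma))^kt^{k(1+\gamma)}}{\Gamma(k(1+\gamma)+1)}.$$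
This is the Dirichlet integral; it can be seen from the Laplace transform, since the left side is the convolution of $k$ copies of $2r^\gamma$ with the constant $1$, with transform $(2\Gamma(1+\gamma))^k\lambda^{-k(1+\gamma)-1}$. For $x>0$ we have $\Gamma(x+1)\ge\int_x^\infty e^{-y}y^x\,dy\ge x^xe^{-x}$, so
$$\mathbb P(\mathcal L(t)\ge k)\le\Big[2\Gamma(1+\gamma)\Big(\frac{et}{k(1+\gamma)}\Big)^{1+\gamma}\Big]^k.$$
For $k=\lceil c_2t\rceil$ with $c_2>\frac e{1+\gamma}(2\Gamma(1+\gamma))^{1/(1+\gamma)}$, the bracket is at most a constant smaller than $1$, so the bound tends to $0$ and $\mathtt C_\gamma\le c_2$. Letting $c_2$ decrease to its lower limit gives the first statement.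

The proposed value $\frac{2^{3/2}}{1+\gamma}\Gamma(1+\gamma)^{1/(1+\gamma)}$ exceeds the bound if and only if $2^{3/2}>e\,2^{1/(1+\gamma)}$, that is, $\frac1{1+\gamma}<\frac32-\log_2e\approx0.0573$. This holds for all $\gamma\ge17$, since $\frac1{18}\approx0.0556$. $\blacksquare$

As a check, at $\gamma=1$ the proposed value is $\sqrt2$, which agrees with Hammersley's constant and lies below the bound $\frac e{\sqrt2}\approx1.92$. At $\gamma=0$ it is $2^{3/2}\approx2.83$, below the bound $2e\approx5.44$. The first-moment argument does not touch the side question there.
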